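# Exact postsingular dynamics for transcendental meromorphic functions

## Two points: an affine change of variable in $\wp'$

Take two distinct points $a,b\in\mathbb C$ and any of the four maps $h:\{a,b\}\to\{a,b\}$. I claim that some transcendental meromorphic function $f$ has postsingular set exactly $\{a,b\}$ and acts on it exactly as $h$. Before the proof, here are the words.

Let $f:\mathbb C\to\widehat{\mathbb C}$ be meromorphic and nonconstant. A point $z$ is **critical** if $f$ is not injective near $z$ as a map into the sphere. A multiple pole is therefore a critical point, with critical value $\infty$.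

**Definition (singular set).** $S(f)$ is the set of values $w$ at which one cannot define all branches of $f^{-1}$ in any neighborhood of $w$. So if $w\notin S(f)$, there is a disc $D$ about $w$ such that $f$ maps every component of $f^{-1}(D)$ homeomorphically onto $D$. For transcendental $f$, $S(f)$ is the closure in $\widehat{\mathbb C}$ of the set of critical and asymptotic values, where $w$ is an **asymptotic value** if there is a curve $\gamma(t)\to\infty$ with $f(\gamma(t))\to w$.

**Definition (postsingular set).** $P(f)=\overline{\bigcup_{n\ge0}f^n(S(f))}$, read as a subset of $\mathbb C$. Only finite singular values are iterated, an orbit stops if it reaches $\infty$, and the closure is taken in $\mathbb C$.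

Some examples.

* For $f(z)=e^z$ there are no critical points. Since $f$ is a covering of $\mathbb C\setminus\{0\}$ and has asymptotic values $0$ (along the negative axis) and $\infty$ (along the positive axis), $S(f)=\{0,\infty\}$. Only $0$ is iterated: $P(f)=\{0,1,e,e^e,\dots\}$, an infinite set without finite accumulation points.
* For $f(z)=1/(e^z-1)$ we have $S(f)=\{-1,0\}$, the image of $\{0,\infty\}$ under $w\mapsto 1/(w-1)$. Since $0$ is a pole, the orbit of the singular value $0$ is just $\{0\}$.
* For $f=\tan$ we have $S(f)=\{i,-i\}$ and $\tan(iy)=i\tanh y$. The iterates of $\tanh$ at $1$ decrease to $0$, so $P(f)$ is infinite and accumulates at $0$.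

The building block is an elliptic function with three critical values. Let $\omega=e^{2\pi i/3}$ and let $L=\mathbb Z+\omega\mathbb Z$ be the hexagonal lattice. Every closed disc of radius $1$ meets every coset $x+L$. To see this, round the real coordinates of a complex number in the basis $1,\omega$. This leaves a remainder $\xi+\eta\omega$ with $|\xi|,|\eta|\le\frac12$, and $|\xi+\eta\omega|^2=\xi^2-\xi\eta+\eta^2\le\frac34$.

Let $\wp=\wp_L$, and recall $\wp'^2=4\wp^3-g_2\wp-g_3$ with $g_2^3-27g_3^2\ne0$.

**Lemma 1.** There is $\kappa\neq0$ such that the critical values of $\wp'$ are exactly $\kappa,-\kappa,\infty$. Let $g=M\circ\wp'$ with $M$ Möbius. Then $g$ is $L$-periodic, takes every value of $\widehat{\mathbb C}$ infinitely often, and has critical values exactly $M(\kappa),M(-\kappa),M(\infty)$. Moreover every $w\in\widehat{\mathbb C}$ has a disc $D$ around it such that all components of $g^{-1}(D)$ are bounded.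

*Proof.* Since $\omega L=L$ and $g_2=60\sum_{\lambda\in L\setminus\{0\}}\lambda^{-4}$, we get $g_2=\omega^{-4}g_2=\omega^{-1}g_2$, so $g_2=0$ and hence $g_3\ne0$. Therefore $\wp'^2=4\wp^3-g_3$ and, differentiating, $\wp''=6\wp^2$. The critical points of $\wp'$ are thus the lattice points (triple poles, value $\infty$) and the zeros of $\wp$. At a zero of $\wp$ we have $\wp'^2=-g_3$, so $\wp'=\pm\kappa$ with $\kappa^2=-g_3\ne0$. Zeros of $\wp$ exist. If $z_0$ is one, so is $-z_0$ because $\wp$ is even, and $\wp'(-z_0)=-\wp'(z_0)$ because $\wp'$ is odd. So both signs occur.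

Nonconstant elliptic functions are onto $\widehat{\mathbb C}$, and by periodicity each value is taken infinitely often. Composition with $M$ only moves the values.

For the last claim, note that $g^{-1}(w)$ consists of finitely many points modulo $L$. So for some $\alpha>0$ the open discs of radius $\alpha$ about its points are pairwise disjoint. Let $W$ be their union. The complement of $W$ is $L$-invariant and closed, so its image under $g$ is the image of a compact piece of a period parallelogram, hence compact, and it omits $w$. A disc $D$ about $w$ disjoint from this image satisfies $g^{-1}(D)\subset W$, so each component of $g^{-1}(D)$ lies in a single disc of radius $\alpha$. $\square$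

**Proposition 2.** Let $a\neq b$ in $\mathbb C$ and let $h:\{a,b\}\to\{a,b\}$ be any map. There is a transcendental meromorphic $f$ with $P(f)=\{a,b\}$ and $f|_{\{a,b\}}=h$.

*Proof.* Choose $M$ with $M\{\kappa,-\kappa,\infty\}=\{a,b,\infty\}$, put $g=M\circ\wp'$, and pick $p_a,p_b$ with $g(p_a)=a$, $g(p_b)=b$. Choose $\lambda\in L$ with $p_{h(b)}+\lambda\ne p_{h(a)}$. There is a unique affine map $A$ with
$$A(a)=p_{h(a)},\qquad A(b)=p_{h(b)}+\lambda ,$$
and it is nonconstant. Let $f=g\circ A$. Then $f(a)=h(a)$ and $f(b)=h(b)$ by periodicity of $g$. The function $f$ takes every value infinitely often, so it is not rational. Its critical values are those of $g$, namely $a,b,\infty$.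

It has no asymptotic values. Suppose $\gamma(t)\to\infty$ and $f(\gamma(t))\to w$. Then $A(\gamma(t))\to\infty$. With $D$ as in Lemma 1, a tail of $A\circ\gamma$ is a connected subset of $g^{-1}(D)$, so it lies in one bounded component, a contradiction. Hence $S(f)=\{a,b,\infty\}$. The finite singular values $a,b$ have orbits inside $\{a,b\}$, so $P(f)=\{a,b\}$. $\square$

For instance, let $S=\{\kappa,-\kappa\}$ with $h$ the swap, and let $\wp(z_0)=0$, $\wp'(z_0)=\kappa$. Then $f(z)=\wp'(-z_0z/\kappa)$ does it: $f(\kappa)=\wp'(-z_0)=-\kappa$ and $f(-\kappa)=\wp'(z_0)=\kappa$.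

## What breaks for a third point, and the general statements

"Closed discrete" means: no finite accumulation points. Let $S\subset\mathbb C$ be closed discrete and let $h:S\to S$ be any map. Is there always a meromorphic $f$ with $P(f)=S$ and $f|_S=h$?

The question comes from Christopher J. Bishop and Kirill Lazebnik, "Prescribing the Postsingular Dynamics of Meromorphic Functions", arXiv:1807.04581 (2018). Their result gives the answer up to a small perturbation. If $4\le|S|\le\infty$ and $\varepsilon>0$, there are a transcendental meromorphic $f$ and a bijection $\psi:S\to P(f)$ with $|\psi(s)-s|\to0$ as $s\to\infty$, $|\psi(s)-s|\le\varepsilon$ for all $s$, and $f|_{P(f)}=\psi\circ h\circ\psi^{-1}$. Is $\psi$ necessary? The answer is no, and the exact statements are these.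

**Theorem 3.** Let $\Sigma\subset\widehat{\mathbb C}$ be closed with $|\Sigma|\ge3$, let $E\subset\mathbb C$ be closed discrete, and let $H:E\to\widehat{\mathbb C}$ be arbitrary. Then there is a transcendental meromorphic $f:\mathbb C\to\widehat{\mathbb C}$ without asymptotic values such that $S(f)=\Sigma$ and $f|_E=H$.

The condition $|\Sigma|\ge3$ is sharp. If $|\Sigma|\le1$, no transcendental $f$ has $S(f)=\Sigma$. If $|\Sigma|=2$, every transcendental $f$ with $S(f)=\Sigma$ omits both points of $\Sigma$, so already $E=\{e\}$, $H(e)\in\Sigma$ cannot be realized.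

**Theorem 4.** Let $S\subset\mathbb C$ be closed discrete, $2\le|S|\le\infty$, and $h:S\to S$ any map. Then there is a transcendental meromorphic $f$ with $P(f)=S$ and $f|_S=h$. If $|S|\ge3$ one can take $S(f)=\overline S$ (closure in $\widehat{\mathbb C}$); in particular $\infty\notin S(f)$ if also $|S|<\infty$. For $|S|=1$ no transcendental $f$ exists, although the polynomial $a+(z-a)^2$ works for $S=\{a\}$.

So for every $S$ with $4\le|S|\le\infty$ the answer is yes, with no perturbation. For nonempty $S$, all maps $h:S\to S$ are realized by transcendental functions exactly when $|S|\ge2$.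

Now let us see what goes wrong with the proof of Proposition 2.

**The affine map runs out of parameters.** Fix $a\ne b$, let $c$ be a third point, let $M\{\kappa,-\kappa,\infty\}=\{a,b,c\}$, and ask that $f=M\circ\wp'\circ A$ map $\{a,b,c\}$ into itself. Then $A(a),A(b),A(c)$ lie in $Q=\wp'^{-1}(\{\kappa,-\kappa,\infty\})$, a countable set that does not depend on $a,b,c$. Hence
$$\frac{c-a}{b-a}=\frac{A(c)-A(a)}{A(b)-A(a)}$$
lies in the countable set of quotients of differences of points of $Q$. So for all but countably many $c$, no affine $A$ works, whatever $h$ is.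

**Interpolation creates critical values.** The next thing to try is $f=g\circ q$ with $q$ a polynomial or entire function through the required points. But $q$ then has critical points, and $f$ acquires the critical values $g(q(\text{critical point}))$. For $E=\{-1,0,1\}$, the interpolating polynomial of degree at most $2$ with $q(-1)=\alpha$, $q(0)=\beta$, $q(1)=\gamma$ is
$$q(z)=\beta+\tfrac{\gamma-\alpha}2z+\tfrac{\alpha+\gamma-2\beta}2z^2,$$
and if $\alpha+\gamma\ne2\beta$ its critical value is $\beta-\frac{(\gamma-\alpha)^2}{8(\alpha+\gamma-2\beta)}$. Once $\alpha,\beta,\gamma$ are chosen, this number is forced, and its image under $g$ need not lie in $\Sigma$. If $\Sigma$ has more than three points we need critical points of $q$ anyway, to produce the additional values. So we need an entire $q$ for which the critical values and the values on $E$ are controlled at the same time.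

Before building it, we settle the deductions between the statements and the small cases.

**Theorem 3 implies the existence part of Theorem 4.** Let $\Sigma=\overline S\subset\widehat{\mathbb C}$ if $|S|\ge3$, and $\Sigma=S\cup\{\infty\}$ if $|S|=2$. In both cases $|\Sigma|\ge3$ and $\Sigma\cap\mathbb C=S$, since $S$ is closed in $\mathbb C$. Apply Theorem 3 with $E=S$, $H=h$. Then $S(f)\cap\mathbb C=S$ and $f(S)=h(S)\subset S$, so all orbits stay in $S$. Therefore $P(f)$ is the closure of $S$ in $\mathbb C$, which is $S$.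

## At most two singular values

Here we prove the sharpness part of Theorem 3 and the case $|S|=1$ of Theorem 4. The picture to keep in mind is $e^z$, with $S(f)=\{0,\infty\}$ and both values omitted.

Let $f$ be transcendental with $S(f)=\Sigma$, $|\Sigma|\le2$, and let $U=\mathbb C\setminus f^{-1}(\Sigma)$. Since $f^{-1}(\Sigma)$ is closed discrete, $U$ is connected. By the definition of $S(f)$, every point of $\widehat{\mathbb C}\setminus\Sigma$ has an evenly covered disc, so $f:U\to\widehat{\mathbb C}\setminus\Sigma$ is a covering. It is onto, because its image is nonempty, open and closed in a connected space.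

**The case $|\Sigma|\le1$.** The base is the sphere or a plane, hence simply connected, so $f$ is injective on $U$. Then $f$ is injective on $\mathbb C$. Indeed, suppose $f(z_1)=f(z_2)$ with $z_1\ne z_2$, and take disjoint neighborhoods of $z_1,z_2$. By the open mapping theorem their images share a neighborhood of $f(z_1)$, which contains a point outside $\Sigma$, and this point has two preimages in $U$. An injective meromorphic function on $\mathbb C$ cannot have an essential singularity at $\infty$ (by Picard's great theorem), so $f$ is rational and injective, i.e. Möbius. This is a contradiction.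

**The case $|\Sigma|=2$.** After a Möbius change of the target, $\Sigma=\{0,\infty\}$. If the covering had finite degree, every value in $\mathbb C\setminus\{0\}$ would be taken finitely often, against Picard's great theorem (a transcendental meromorphic function takes all values, with at most two exceptions, infinitely often). A connected covering of $\mathbb C\setminus\{0\}$ of infinite degree is universal, so $U$ is simply connected. If a point were missing from $U$, a small circle about it would be a loop in $U$ that is not null-homotopic, since it has winding number $1$ about a point outside $U$. So $U=\mathbb C$, i.e. $f$ omits both points of $\Sigma$.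

**The case $S=\{a\}$ in Theorem 4.** Suppose $f$ is transcendental with $P(f)=\{a\}$ and $f(a)=a$. Then $S(f)\subset\{a,\infty\}$. By the two cases above, $S(f)=\{a,\infty\}$ and $f$ omits $a$, contradicting $f(a)=a$. The polynomial $a+(z-a)^2$ has $a$ as its only finite critical value and fixes it, so its postsingular set is $\{a\}$.

It remains to prove the existence part of Theorem 3.

## Reduction to an entire function with values in cosets of $L$

This section turns the problem for $f$ into a problem for the inner function $q$. Let $V$ be a countable dense subset of $\Sigma$ containing three distinct points $a,b,c$. Let $g=M\circ\wp'$ with $M\{\kappa,-\kappa,\infty\}=\{a,b,c\}$. For each $v\in\widehat{\mathbb C}$ fix $p_v\in\mathbb C$ with $g(p_v)=v$. Since $g$ is $L$-periodic, $g=v$ on the whole coset $p_v+L$.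

**Proposition 5.** There is a nonconstant entire function $q$ such that

1. every critical value of $q$ lies in $\bigcup_{v\in V}(p_v+L)$, and for each $v\in V$ some critical value of $q$ lies in $p_v+L$;
2. there are radii $R_n\to\infty$ with $\min_{|z|=R_n}|q|\to\infty$;
3. $q(s)\in p_{H(s)}+L$ for all $s\in E$.

**Proposition 5 implies Theorem 3.** Put $f=g\circ q$.

*Values on $E$.* By (3), $f(s)=g(p_{H(s)})=H(s)$.

*Transcendence.* For each $x$ the set $g^{-1}(x)$ is infinite, and $q$ omits at most one value by Picard's little theorem. So $f^{-1}(x)$ is infinite for every $x\in\widehat{\mathbb C}$, and $f$ is not rational.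

*Critical values.* A point $z$ is critical for $f$ iff $q'(z)=0$ or $g$ is critical at $q(z)$. In the first case $f(z)\in V$ by (1); in the second $f(z)\in\{a,b,c\}\subset V$. Conversely, each $v\in V$ is attained at a critical point of $q$, by (1). So the set of critical values is exactly $V$.

*No asymptotic values.* Suppose $\gamma(t)\to\infty$ and $f(\gamma(t))\to w\in\widehat{\mathbb C}$. Let $C=\bigcap_T\overline{q(\gamma([T,\infty)))}$ be the cluster set of $q\circ\gamma$ in $\widehat{\mathbb C}$. As a nested intersection of compact connected sets, it is nonempty, compact and connected. By continuity of $g$, every finite point of $C$ lies in $g^{-1}(w)$, so $C\subset g^{-1}(w)\cup\{\infty\}$ is countable. A connected metric space with two points is uncountable, because the distance from one of them takes all values in an interval. So $C$ is a single point and $q(\gamma(t))$ converges to it.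

* If the limit is finite, $q\circ\gamma$ is bounded on a tail. But for all large $n$ the curve $\gamma$ crosses $|z|=R_n$, at times tending to infinity because $R_n\to\infty$, and there $|q|\to\infty$ by (2). This is a contradiction.
* If the limit is $\infty$, take $D$ about $w$ as in Lemma 1. A tail of $q\circ\gamma$ lies in one component of $g^{-1}(D)$, which is bounded, a contradiction.

Hence $S(f)=\overline V=\Sigma$. $\square$

Everything now rests on Proposition 5. What has been gained is that all requirements on $q$ have the form "this value lies in a coset of $L$", and a coset is a discrete set with a point in every disc of radius $1$. If we precompose with something strongly expanding, the preimages of the cosets become as fine as we like. For $q(z)=Cz$, every closed disc of radius $1/C$ contains a point sent into a given coset $x+L$.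

## Polynomials that are near the identity inside and expanding outside

We want $q$ as a limit of polynomials $q_n=q_{n-1}\circ\psi_n$. The polynomial $\psi_n$ should be close to the identity on a large disc, so that the compositions converge. It should expand strongly outside a slightly larger disc, so that the preimages of cosets get finer there. And all its critical values should lie in the fine set $q_{n-1}^{-1}(p_v+L)$. The model is
$$\psi(z)=\rho F_0(z/\rho),\qquad F_0(w)=w+w^N,\quad N\text{ large}.$$
For $|w|\le1-\delta$ the term $w^N$ is negligible if $\delta N$ is large. For $|w|\ge1+\delta$ the derivative $1+Nw^{N-1}$ is huge. All critical points sit on the circle $|w|=N^{-1/(N-1)}$, just inside the unit circle. We then adjust $F_0$ by a small polynomial $u$ of degree at most $N-2$ to put the critical values where we want them.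

The case $N=3$ can be done by hand. For $F=w+w^3+\alpha+\beta w$ the critical points satisfy $c^2=-(1+\beta)/3$ and the critical values are $\alpha\pm\frac23(1+\beta)c$. So $\alpha$ is the mean of the two critical values, and
$$\left(\tfrac{V_1-V_2}{2}\right)^2=-\tfrac{4}{27}(1+\beta)^3$$
determines $\beta$ near $0$. Two coefficients serve two critical values.

This is where the direct plan meets its obstacle. The space of corrections $u$ has dimension $N-1$, and there are $N-1$ critical values to place, so this count leaves no coefficient for keeping the points of $E$ in place. Putting the critical values exactly where they belong will move each $s\in E$ a little, and $q_n(s)$ will in general miss its coset.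

The way past it is to not ask that $q_n(s)$ be right. Ask only that some point $t_s^{(n)}$ very close to $s$ have $q_n(t_s^{(n)})\in p_{H(s)}+L$. In the next step, build into $u$ a correction $J$ that sends $s$ approximately to the old $t_s^{(n-1)}$. The placing of critical values spoils this only slightly, so a point $t_s^{(n)}$ near $s$ is sent exactly to $t_s^{(n-1)}$. Then $q_n(t_s^{(n)})=q_{n-1}(t_s^{(n-1)})$: the value never changes again, while $t_s^{(n)}\to s$. In the limit $q(s)$ is exactly right.

Two lemmas make this quantitative. The first finds nearby exact solutions.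

**Lemma 6.** Let $\psi$ be a polynomial of degree $N\ge1$, $\psi'(z)\ne0$, $y\in\mathbb C$. Then there is $z'$ with $\psi(z')=y$ and $|z'-z|\le N|\psi(z)-y|/|\psi'(z)|$.

*Proof.* If $\psi(z)=y$ take $z'=z$. Otherwise let $z_1,\dots,z_N$ be the roots of $\psi-y$ with multiplicity. Then
$$\frac{\psi'(z)}{\psi(z)-y}=\sum_{j=1}^N\frac1{z-z_j},\qquad\text{so}\qquad \frac{|\psi'(z)|}{|\psi(z)-y|}\le\frac N{\min_j|z-z_j|}.$$
Take for $z'$ a root nearest to $z$. $\square$

The second lemma places the critical values. For $N\ge3$ let $X_N$ be the space of polynomials of degree $\le N-2$, with $\|u\|=\max_{|w|\le1}|u(w)|$. Bernstein's inequality says $\|u'\|\le d\|u\|$ for polynomials of degree at most $d$. So $\|u'\|\le(N-2)\|u\|\le N\|u\|$ on $X_N$. The zeros $c_1,\dots,c_{N-1}$ of $F_0'(w)=1+Nw^{N-1}$ satisfy $c_k^{N-1}=-1/N$. Put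
$$r=|c_k|=N^{-1/(N-1)},\qquad \eta=\frac r{2(N-1)} .$$

**Lemma 7.** (a) If $u\in X_N$ and $\|u\|\le\frac1{6N^3}$, then $F_0+u$ has exactly $N-1$ critical points $c_k(u)$, with $c_k(u)\in D(c_k,\eta)\subset D(0,1)$ and $|c_k(u)-c_k|\le2\|u\|$. The values $V_k(u):=(F_0+u)(c_k(u))$ satisfy $|V_k(u)-c_k(1-\frac1N)|\le\|u\|$.

(b) If $u_0\in X_N$, $\|u_0\|\le\frac1{12N^3}$, $0<\theta\le\frac1{24N^5}$, and $|v_k-V_k(u_0)|\le\theta$ for all $k$, then there is $a\in X_N$ with $\|a\|\le2N^2\theta\le\frac1{12N^3}$ and $V_k(u_0+a)=v_k$ for all $k$.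

*Proof of (a).* **Lower bound for $F_0'$ near $c_k$.** Write $w=c_k(1+\zeta)$. Then $F_0'(w)=1-(1+\zeta)^{N-1}$. Put $x=(N-1)|\zeta|=(N-1)|w-c_k|/r$. If $|w-c_k|\le\eta$ then $x\le\frac12$, and by the binomial expansion
$$|(1+\zeta)^{N-1}-1-(N-1)\zeta|\le\sum_{j\ge2}\frac{x^j}{j!}=e^x-1-x\le x^2 .$$
So, using $r<1$,
$$|F_0'(w)|\ge x-x^2\ge\frac x2\ge\frac{N-1}2|w-c_k|, \tag{1}$$
and on $|w-c_k|=\eta$, where $x=\frac12$, we get $|F_0'(w)|\ge\frac14$.

**The discs.** For $k\ne l$, since $\sin t\ge2t/\pi$ on $[0,\pi/2]$,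
$$|c_k-c_l|\ge2r\sin\frac\pi{N-1}\ge\frac{4r}{N-1}>2\eta,$$
so the closed discs of radius $\eta$ about the $c_k$ are disjoint. They lie in $D(0,1)$ because
$$r+\eta=r\Big(1+\frac1{2(N-1)}\Big)\le\exp\Big(-\frac{\ln N-1/2}{N-1}\Big)<1 .$$

**Counting zeros.** On the unit disc $|u'|\le N\|u\|\le\frac{1}{6N^2}<\frac14$. By Rouché, $F_0'+u'$ has exactly one zero $c_k(u)$, a simple one, in each $D(c_k,\eta)$. As $F_0'+u'$ has degree $N-1$, these are all its zeros.

**Displacement.** By Bernstein and (1),
$$(N-2)\|u\|\ge|u'(c_k(u))|=|F_0'(c_k(u))|\ge\tfrac{N-1}2|c_k(u)-c_k|,$$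
so $|c_k(u)-c_k|\le2\|u\|$.

**Derivative of the critical values.** The residue formula
$$c_k(u)=\frac1{2\pi i}\oint_{|w-c_k|=\eta}w\,\frac{F_0''(w)+u''(w)}{F_0'(w)+u'(w)}\,dw$$
shows that $c_k(u)$ depends analytically on the coefficients of $u$ in the open set $N\|u\|<\frac14$, where the Rouché argument applies. Since $(F_0+u+ta)'$ vanishes at $c_k(u+ta)$, the chain rule leaves only
$$\frac d{dt}V_k(u+ta)=a(c_k(u+ta)). \tag{2}$$
Apply (2) along $tu$, $0\le t\le1$. Since $c_k(tu)\in D(0,1)$, we get $|V_k(u)-V_k(0)|\le\|u\|$, and $V_k(0)=c_k+c_k^N=c_k(1-\frac1N)$.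

*Proof of (b).* **Interpolation at the $c_k$.** Write $c_k=r\beta_k$ with $\beta_k^{N-1}=-1$. For $y\in\mathbb C^{N-1}$ with $|y|:=\max_k|y_k|$ put
$$I(y)(w)=\sum_{j=0}^{N-2}\alpha_j(w/r)^j,\qquad\alpha_j=\frac1{N-1}\sum_ky_k\beta_k^{-j}.$$
Since $\beta_k/\beta_l$ is an $(N-1)$-th root of unity, $\sum_{j=0}^{N-2}(\beta_k/\beta_l)^j$ equals $N-1$ if $k=l$ and $0$ otherwise. Hence $I(y)(c_k)=y_k$. As $|\alpha_j|\le|y|$ and $r^{-(N-2)}\le r^{-(N-1)}=N$,
$$\|I(y)\|\le(N-1)r^{-(N-2)}|y|\le N^2|y| .$$

**The map $y\mapsto V(u_0+I(y))$ is nearly a translation.** Let $|y|\le2\theta$ and $a=I(y)$. Then $\|a\|\le2N^2\theta\le\frac1{12N^3}$, so $\|u_0+ta\|\le\frac1{6N^3}$ for $0\le t\le1$ and (a) applies. By (2),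
$$G_k(y):=V_k(u_0+a)-V_k(u_0)-y_k=\int_0^1\big[a(c_k(u_0+ta))-a(c_k)\big]\,dt .$$
With $\|a'\|\le N\|a\|$ and $|c_k(u_0+ta)-c_k|\le2\cdot\frac1{6N^3}$,
$$|G_k(y)|\le N\|a\|\cdot\frac1{3N^3}\le N\cdot N^2|y|\cdot\frac1{3N^3}=\frac{|y|}3 .$$

**Fixed point.** The continuous map $y\mapsto\big(v_k-V_k(u_0)-G_k(y)\big)_k$ sends $\{|y|\le2\theta\}$ into itself, since $\theta+\frac23\theta\le2\theta$. By Brouwer it has a fixed point $y$. For this $y$, the equation $y_k=v_k-V_k(u_0)-G_k(y)$ reads $V_k(u_0+I(y))=v_k$. Take $a=I(y)$. $\square$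

## Choosing the degrees and the radii

We fix all numbers in advance. The polynomial $\psi_n$ has degree $N_n$ and lives at radius $\rho_n$. It is near the identity for $|z|\le K_n^-$ and expanding for $|z|\ge K_n^+$, where $K_n^\pm=(1\pm\delta_n)\rho_n$. Set
$$\delta_n=n^{-2},\qquad N_n=n^4,\qquad \varepsilon_n=4n^{12}e^{-(n-1)^2}.$$
Then $\delta_nN_n=n^2$, so $(1-\delta_n)^{N_n}\le e^{-n^2}$, while $(1+\delta_n)^{N_n}$ is of the order $e^{n^2}$. These factors beat every power of $n$ and also $e^n$. Concretely, there is $n_*\ge4$ such that for all $n\ge n_*$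
$$e^n(\varepsilon_{n-1}+e^{-n^2})\le\tfrac1{12n^{12}},\quad e^{-(n-1)^2}\le\tfrac1{24n^{20}},\quad\tfrac{4\ln n}{n^4-1}+\tfrac1{n^4}+\tfrac1{12n^{12}}\le\tfrac1{n^2},\quad n\big(e^{-n^2}+\tfrac1{6n^{12}}\big)\le n^{-4}. \tag{3}$$

The radii must satisfy several demands. The annuli $K_n^-\le|z|\le K_n^+$ miss $E$; consecutive annuli are separated; the points of $E$ inside are few and have moderate Lagrange polynomials compared with $e^n$. We achieve the last demand by waiting: the radius stays close to some $x_j$ for as long as needed before moving on to $x_{j+1}$.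

Since $E$ is closed discrete, choose $2\le x_1<x_2<\cdots\to\infty$ and $\gamma_j\in(0,\frac14)$ such that the annuli $\{x_je^{-\gamma_j}\le|z|\le x_je^{\gamma_j}\}$ miss $E$ and $x_je^{\gamma_j}<x_{j+1}e^{-\gamma_{j+1}}$. Let $E_j=E\cap\{|z|<x_j\}$, a finite set, and for $s\in E_j$ let
$$\ell_s(z)=\prod_{s'\in E_j\setminus\{s\}}\frac{z-s'}{s-s'},\qquad B_j=\sup_{|z|\le x_je^{\gamma_j}}\sum_{s\in E_j}|\ell_s(z)| .$$
(An empty product is $1$, an empty sum is $0$.) Choose integers $n_*\le b_1<b_2<\cdots$ with
$$8\sum_{n\ge b_j}n^{-2}\le\gamma_j,\qquad\#E_j\le b_j,\qquad B_j\le e^{b_j},\qquad x_je^{\gamma_j}\le b_j .$$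
Let $n_0=b_1$, and for $b_j\le n<b_{j+1}$ (the $j$-th block) set
$$\rho_n=x_j\exp\Big(4\sum_{k=b_j}^{n-1}k^{-2}\Big),\qquad K_n^\pm=(1\pm\delta_n)\rho_n,\qquad A_n=E_j .$$

**Position of the annuli.** We have $K_n^+\le e^{\delta_n}\rho_n\le x_j\exp\big(4\sum_{k\ge b_j}k^{-2}\big)\le x_je^{\gamma_j/2}$. Since $1-\delta\ge e^{-2\delta}$ for $0\le\delta\le\frac12$ and $2\delta_n\le\gamma_j$, also $K_n^-\ge x_je^{-2\delta_n}\ge x_je^{-\gamma_j}$. So
$$x_je^{-\gamma_j}\le K_n^-<K_n^+\le x_je^{\gamma_j/2} .$$
The annulus $K_n^-\le|z|\le K_n^+$ therefore misses $E$. All of $E$ within $|z|\le x_je^{\gamma_j}$ lies in $|z|<x_je^{-\gamma_j}$, so $A_n=E\cap\{|z|<K_n^-\}=E\cap\{|z|\le K_n^+\}$. Moreover $2\le\rho_n\le x_je^{\gamma_j}\le b_j\le n$ and $\#A_n\le n$.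

**Gaps.** We claim
$$K_{n+1}^-\ge K_n^++n^{-2}. \tag{4}$$
If $n+1$ is in the same block, then $\rho_{n+1}=e^{4\delta_n}\rho_n\ge(1+4\delta_n)\rho_n$ and $\delta_{n+1}\le\delta_n$, so
$$K_{n+1}^--K_n^+\ge[(1-\delta_n)(1+4\delta_n)-(1+\delta_n)]\rho_n=(2\delta_n-4\delta_n^2)\rho_n\ge\delta_n\rho_n\ge n^{-2},$$
using $\delta_n\le\frac14$. If $n+1=b_{j+1}$, then $K_{n+1}^-\ge x_{j+1}e^{-\gamma_{j+1}}>x_je^{\gamma_j}$, so $K_{n+1}^--K_n^+\ge x_j(e^{\gamma_j}-e^{\gamma_j/2})\ge x_j\gamma_j/2\ge\gamma_j\ge8n^{-2}$. The last inequality holds because $n\ge b_j$ makes $n^{-2}$ one of the terms in $8\sum_{k\ge b_j}k^{-2}\le\gamma_j$.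

So $K_n^+$ increases to $\infty$, the sets $A_n$ increase, and $\bigcup_nA_n=E$. Put $\rho_{n_0-1}=K_{n_0-1}^+=0$ and $A_{n_0-1}=\emptyset$. Finally fix a surjection $\nu:\{n\ge n_0\}\to V$, which tells us which value of $V$ is served at step $n$.

## The inductive construction of the polynomials $q_n$

For $n\ge n_0-1$ we construct polynomials $q_n$ with the following properties.

* **(Q1)** All critical values of $q_n$ lie in $\bigcup_{v\in V}(p_v+L)$.
* **(Q2)** For $|z|\ge K_n^+$ and every $x\in\mathbb C$ there is $z'$ with $|z'-z|\le e^{-n^2}$ and $q_n(z')\in x+L$.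
* **(Q3)** For every $s\in A_n$ there is a point $t_s^{(n)}$ with $|t_s^{(n)}-s|\le\varepsilon_n$ and $q_n(t_s^{(n)})\in p_{H(s)}+L$.
* **(Q4)** $|q_n(z)|\ge|z|$ for $|z|\ge(1+\frac{\delta_n}2)\rho_n$.

(Q2) says that outside a disc, preimages of cosets are extremely fine. It is the resource that each step spends and replenishes.

**Base.** Let $q_{n_0-1}(z)=e^{(n_0-1)^2}z$. There are no critical points, so (Q1) holds. (Q3) is vacuous and (Q4) is clear. For (Q2), the closed disc of radius $1$ about $e^{(n_0-1)^2}z$ meets $x+L$; divide by $e^{(n_0-1)^2}$.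

Now let $n\ge n_0$ and let $q_{n-1}$ be given. Write $N=N_n$, $\delta=\delta_n$, $\rho=\rho_n$. Note that $N\ge256$.

**Step 1: targets for the points of $A_n$.** Points of $A_{n-1}$ already have their $t_s^{(n-1)}$; we supply one for the new points. If $s\in A_n\setminus A_{n-1}$ then $|s|\ge K_{n-1}^+$. By (Q2) for $n-1$ choose $t_s^{(n-1)}$ with
$$|t_s^{(n-1)}-s|\le e^{-(n-1)^2}\le\varepsilon_{n-1},\qquad q_{n-1}(t_s^{(n-1)})\in p_{H(s)}+L .$$
Now $|t_s^{(n-1)}-s|\le\varepsilon_{n-1}$ for all $s\in A_n$.

**Step 2: the correction $J$.** We want a small polynomial such that $z+\rho(z/\rho)^N+J(z)$ takes $s$ to $t_s^{(n-1)}$. With the Lagrange polynomials $\ell_s$ of the current block, let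
$$J(z)=\sum_{s\in A_n}\big(t_s^{(n-1)}-s-\rho(s/\rho)^N\big)\ell_s(z),\qquad u_0(w)=J(\rho w)/\rho .$$
Its degree is at most $n-1\le N-2$, so $u_0\in X_N$. Since $|s|\le(1-\delta)\rho$ and $(1-\delta)^N\le e^{-n^2}$, and since $\sum|\ell_s|\le B_j\le e^{b_j}\le e^n$ on $|z|\le\rho$, we get there $|J|\le e^n(\varepsilon_{n-1}+\rho e^{-n^2})$. Dividing by $\rho\ge2$ and using (3),
$$\|u_0\|\le e^n(\varepsilon_{n-1}+e^{-n^2})\le\frac1{12n^{12}}=\frac1{12N^3}.$$

**Step 3: placing the critical values.** The critical values of $z\mapsto\rho(F_0+u_0)(z/\rho)$ are $\rho V_k(u_0)$. They lie far enough out for (Q2) to apply. Indeed $r=\exp(-\frac{\ln N}{N-1})\ge1-\frac{\ln N}{N-1}$, so by Lemma 7(a) and (3)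
$$|V_k(u_0)|\ge r\Big(1-\frac1N\Big)-\|u_0\|\ge1-\frac{4\ln n}{n^4-1}-\frac1{n^4}-\frac1{12n^{12}}\ge1-\delta .$$
Hence $|\rho V_k(u_0)|\ge K_n^-\ge K_{n-1}^+$. By (Q2) for $n-1$ choose $y_k$ with
$$|y_k-\rho V_k(u_0)|\le e^{-(n-1)^2},\qquad q_{n-1}(y_k)\in p_{\nu(n)}+L .$$
Put $v_k=y_k/\rho$ and $\theta=e^{-(n-1)^2}/\rho$, which is at most $\frac1{24N^5}$ by (3). Lemma 7(b) gives $a\in X_N$ with $\|a\|\le2N^2\theta$ and $V_k(u_0+a)=v_k$ for all $k$. Set
$$u=u_0+a,\qquad\|u\|\le\frac1{6N^3},\qquad F(w)=w+w^N+u(w),\qquad\psi_n(z)=\rho F(z/\rho),\qquad q_n=q_{n-1}\circ\psi_n .$$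
The critical points of $\psi_n$ are $\rho c_k(u)$, all in $|z|<\rho_n$, and its critical values are the $y_k$.

A remark on sizes: the last correction moves $\psi_n(s)$ by at most $\rho\|a\|\le2N^2e^{-(n-1)^2}$, which is tiny. But already for $n=n_0$, where $q_{n-1}(z)=e^{(n-1)^2}z$, the resulting bound for the error in $q_n(s)$ is only $2N^2$. So these estimates do not show that $q_n(s)$ is nearly right. What they show is that a nearby point has exactly the right value.

**Step 4: (Q1) for $n$.** A critical point $z$ of $q_n$ is either critical for $\psi_n$, and then $q_n(z)=q_{n-1}(y_k)\in p_{\nu(n)}+L$ for some $k$; or $\psi_n(z)$ is a critical point of $q_{n-1}$, and then $q_n(z)$ is a critical value of $q_{n-1}$, covered by (Q1) for $n-1$.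

**Step 5: (Q4) for $n$.** We show that $\psi_n$ does not decrease moduli far out. Since $\deg u\le N-2$, the maximum principle applied to $u(w)/w^{N-2}$ and $u'(w)/w^{N-3}$ on $|w|\ge1$, including $\infty$, gives
$$|u(w)|\le\|u\||w|^{N-2},\qquad|u'(w)|\le N\|u\||w|^{N-3}\qquad(|w|\ge1). \tag{5}$$
For $|w|\ge1+\frac\delta2$ we have $|w|^{N-1}\ge1+(N-1)\frac\delta2=1+\frac{n^4-1}{2n^2}\ge4$, so
$$|F(w)|\ge\tfrac56|w|^N-|w|\ge\tfrac{10}3|w|-|w|\ge|w| .$$
Thus for $|z|\ge(1+\frac{\delta_n}2)\rho_n$ we have $|\psi_n(z)|\ge|z|\ge\rho_n\ge K_{n-1}^+\ge(1+\frac{\delta_{n-1}}2)\rho_{n-1}$. By (Q4) for $n-1$, $|q_n(z)|\ge|\psi_n(z)|\ge|z|$.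

**Step 6: (Q2) for $n$.** Here the expansion of $\psi_n$ refines the fineness from $e^{-(n-1)^2}$ to $e^{-n^2}$. For $|w|\ge1+\delta$, by (5) and $N\|u\|\le\frac16$,
$$|F'(w)|\ge N|w|^{N-1}-1-\tfrac16|w|^{N-1}\ge\tfrac N2|w|^{N-1} .$$
Let $|z|\ge K_n^+$ and $x\in\mathbb C$. By Step 5, $|\psi_n(z)|\ge|z|\ge K_{n-1}^+$. So by (Q2) for $n-1$ there is $y$ with $|y-\psi_n(z)|\le e^{-(n-1)^2}$ and $q_{n-1}(y)\in x+L$. Since $\psi_n'(z)=F'(z/\rho)$, Lemma 6 gives $z'$ with $\psi_n(z')=y$ and
$$|z'-z|\le\frac{N e^{-(n-1)^2}}{\frac N2(1+\delta)^{N-1}}=2(1+\delta)^{-(N-1)}e^{-(n-1)^2}\le2e^{1-n^2}e^{-(n-1)^2}\le e^{-n^2}.$$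
Here we used $(N-1)\ln(1+\delta)\ge(n^4-1)(n^{-2}-\frac12n^{-4})\ge n^2-1$ and $2e\le e^{(n-1)^2}$. Finally $q_n(z')=q_{n-1}(y)\in x+L$.

**Step 7: (Q3) for $n$.** We pull the targets back through $\psi_n$. Let $s\in A_n$. By the choice of $J$,
$$\psi_n(s)=s+\rho(s/\rho)^N+J(s)+\rho a(s/\rho)=t_s^{(n-1)}+\rho a(s/\rho),$$
so $|\psi_n(s)-t_s^{(n-1)}|\le\rho\cdot2N^2\theta=2N^2e^{-(n-1)^2}$. Moreover $|s/\rho|\le1-\delta$, so
$$|\psi_n'(s)|=|F'(s/\rho)|\ge1-N(1-\delta)^{N-1}-N\|u\|\ge\tfrac12 .$$
Indeed $N(1-\delta)^{N-1}\le n^4e^{-\delta(N-1)}=n^4e^{-n^2+n^{-2}}\le n^4e^{1-n^2}<\frac14$ for $n\ge4$ (at $n=4$ the last bound is $256e^{-15}$, and $n^4e^{1-n^2}$ decreases for $n\ge 4$), and $N\|u\|\le\frac1{6N^2}<\frac14$. By Lemma 6 there is $t_s^{(n)}$ with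
$$\psi_n(t_s^{(n)})=t_s^{(n-1)},\qquad|t_s^{(n)}-s|\le N\cdot2N^2e^{-(n-1)^2}\cdot2=4N^3e^{-(n-1)^2}=\varepsilon_n .$$
Then $q_n(t_s^{(n)})=q_{n-1}(t_s^{(n-1)})\in p_{H(s)}+L$. The induction is complete.

Two further facts come out of the construction.

* **(Q5)** For $s\in E$ the value $\lambda_s:=q_n(t_s^{(n)})\in p_{H(s)}+L$ is the same for all $n$ with $s\in A_n$, by the last line of Step 7.
* **(Q6)** For $n\ge n_0$ and $|z|\le K_n^-$, by (3) and $\rho_n\le n$,
$$|\psi_n(z)-z|=\rho_n\big|(z/\rho_n)^N+u(z/\rho_n)\big|\le\rho_n\Big(e^{-n^2}+\frac1{6N^3}\Big)\le n^{-4}.$$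

## The limit function

**Step 8: convergence.** We show that the tail $\psi_{n+1}\circ\psi_{n+2}\circ\cdots$ converges to a map close to the identity on $|z|\le K_n^+$. For $M>n\ge n_0$ put $\Psi_{n,M}=\psi_{n+1}\circ\cdots\circ\psi_M$, so that $q_M=q_n\circ\Psi_{n,M}$. Let $|z|\le K_n^++\frac12n^{-2}$ and apply $\psi_M,\psi_{M-1},\dots,\psi_{n+1}$ successively. By (Q6), $\psi_k$ moves a point of $|z|\le K_k^-$ by at most $k^{-4}$, and
$$\sum_{k>n}k^{-4}\le\frac1{3n^3}\le\frac12n^{-2}.$$
So the moving point stays in $|z|\le K_n^++n^{-2}$, which by (4) is contained in $|z|\le K_{n+1}^-$ and hence in $|z|\le K_k^-$ for all $k>n$. Thus (Q6) applies each time and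
$$|\Psi_{n,M}(z)-z|\le\frac1{3n^3}\qquad\big(|z|\le K_n^++\tfrac12n^{-2}\big). \tag{6}$$
Cauchy's estimate on discs of radius $\frac14n^{-2}$ gives $|\Psi_{n,M}'-1|\le\frac4{3n}<1$ on $|z|\le K_n^++\frac14n^{-2}$.

Now let $|z|\le K_n^+$. Then $|\psi_{M+1}(z)-z|\le(M+1)^{-4}\le\frac14n^{-2}$, so the segment from $z$ to $\psi_{M+1}(z)$ lies where $|\Psi_{n,M}'|\le2$, and
$$|\Psi_{n,M+1}(z)-\Psi_{n,M}(z)|=|\Psi_{n,M}(\psi_{M+1}(z))-\Psi_{n,M}(z)|\le2(M+1)^{-4}.$$
Hence $\Psi_{n,M}\to\Psi_n$ uniformly on $|z|\le K_n^+$ as $M\to\infty$, with $|\Psi_n-\mathrm{id}|\le\frac1{3n^3}$ there. On $|z|<K_n^+$ also $|\Psi_n'-1|\le\frac4{3n}<1$, so $\Psi_n'\ne0$.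

Therefore $q_M=q_n\circ\Psi_{n,M}$ converges uniformly on $|z|\le K_n^+$ for every $n\ge n_0$. The limit is an entire function $q$ with
$$q=q_n\circ\Psi_n\quad\text{on }|z|\le K_n^+\qquad(n\ge n_0). \tag{7}$$
Since $q_n$ is a nonconstant polynomial and $\Psi_n$ is nonconstant, $q$ is nonconstant. It remains to check the three conditions of Proposition 5.

**Step 9: condition (2).** Let $R_n=K_n^+$ and $|z|=R_n$. Since $\rho_n\ge2$, $\frac12\delta_n\rho_n\ge n^{-2}\ge\frac1{3n^3}$, so
$$|\Psi_n(z)|\ge(1+\delta_n)\rho_n-\frac1{3n^3}\ge\Big(1+\frac{\delta_n}2\Big)\rho_n .$$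
By (Q4), $|q(z)|=|q_n(\Psi_n(z))|\ge|\Psi_n(z)|\ge\rho_n\to\infty$.

**Step 10: condition (1).** Let $q'(z)=0$ and choose $n$ with $|z|<K_n^+$. By (7) and $\Psi_n'(z)\ne0$, $\Psi_n(z)$ is a critical point of $q_n$. So $q(z)=q_n(\Psi_n(z))$ is a critical value of $q_n$, and it lies in $\bigcup_{v\in V}(p_v+L)$ by (Q1).

Conversely let $v\in V$ and choose $n$ with $\nu(n)=v$. Let $\zeta$ be a critical point of $\psi_n$. Then $|\zeta|<\rho_n$, $\psi_n(\zeta)=y_k$ for some $k$, $q_n'(\zeta)=0$, and $q_n(\zeta)=q_{n-1}(y_k)\in p_v+L$. We must find a point that $\Psi_n$ maps to $\zeta$. On the circle $|z|=(1+\frac{\delta_n}2)\rho_n$,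
$$|\Psi_n(z)-z|\le\frac1{3n^3}<n^{-2}\le\tfrac12\delta_n\rho_n<|z-\zeta| .$$
By Rouché, $\Psi_n(z)-\zeta=(z-\zeta)+(\Psi_n(z)-z)$ has a zero $z_0$ inside this circle, which lies in $|z|<K_n^+$. By (7), $q'(z_0)=q_n'(\zeta)\Psi_n'(z_0)=0$ and $q(z_0)=q_n(\zeta)\in p_v+L$.

**Step 11: condition (3).** Let $s\in E$. For all large $n$ we have $s\in A_n$, $|t_s^{(n)}-s|\le\varepsilon_n\to0$ and $q_n(t_s^{(n)})=\lambda_s$ by (Q5). Since $q_n\to q$ locally uniformly,
$$q(s)=\lim_{n\to\infty}q_n(t_s^{(n)})=\lambda_s\in p_{H(s)}+L .$$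

This proves Proposition 5, and with it Theorems 3 and 4. $\blacksquare$
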